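# Intersecting the large linear subspaces of a hypersurface

## A bound independent of the number of variables

Throughout, $K$ is a field, $V=K^{N+1}$, and forms on $V$ are homogeneous elements of $\mathrm{Sym}(V^*)$.

**Theorem 1.** Let $K$ be algebraically closed, $f\neq 0$ a form of degree $d\ge 1$ on $V$, and $r\ge 1$. Let $\mathcal L$ be the set of all linear subspaces $L\subset V$ of codimension $\le r$ on which $f$ vanishes and which are inclusion-maximal among the subspaces on which $f$ vanishes. Then for every $s\in\{1,\dots,r\}$
$$\operatorname{codim}\bigcap_{L\in\mathcal L}L\;\le\; r+\frac rs\left[\binom{r+s+d-2}{d-1}-\binom{s+d-2}{d-1}\right].$$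

The point of the statement is what is absent from the right-hand side: the number $N+1$ of variables, the form $f$ and the field.

The motivation is a conjecture in David Kazhdan and Alexander Polishchuk, "Linear subspaces of minimal codimension in hypersurfaces", arXiv:2107.08080 (2021). Let $k$ be any field, $f\ne0$ a form of degree $d\ge2$ over $k$ in $N+1$ variables, and $X=(f=0)\subset\mathbb P^N$. Linear subspaces are taken over $\overline k$. Let $r$ be the least codimension of a linear subspace contained in $X$, and let $L_f$ be the intersection of all linear subspaces of codimension $r$ contained in $X$. Their Conjecture B says that $\operatorname{codim}L_f\le c(r,d)$ for some function $c$ of $r$ and $d$ alone. The source quotes two known cases: $c(r,2)=2r$ and $c(1,d)=d$.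

**Corollary.** Conjecture B is true, and one may take
$$c(r,d)=r\binom{r+d-1}{r},\qquad\text{or}\qquad c(r,d)=r+\binom{2r+d-2}{d-1}-\binom{r+d-2}{d-1}.$$

*Proof from Theorem 1.* Take $K=\overline k$. A subspace of minimal codimension $r$ in $X$ is inclusion-maximal, because a strictly larger one would have codimension less than $r$. So all these subspaces belong to $\mathcal L$, hence $\bigcap_{L\in\mathcal L}L\subset L_f$, and the codimension of $L_f$ is at most the bound of Theorem 1. For $s=1$ that bound is
$$r+r\left[\binom{r+d-1}{d-1}-1\right]=r\binom{r+d-1}{d-1}=r\binom{r+d-1}{r},$$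
and for $s=r$ it is the second expression. $\blacksquare$

For $r=1$ the second expression is $1+\binom{d}{d-1}-1=d$. For $d=2$ it is $r+2r-r=2r$. So the theorem recovers both quoted cases. Neither choice of $s$ is always better. For $(r,d)=(2,3)$ the choice $s=1$ gives $12$ and $s=2$ gives $9$; for $r=2$ and $d\to\infty$ the choice $s=1$ gives a quantity of order $d^2$, and $s=2$ one of order $d^3$.

## Annihilators, formal vanishing and slice rank

**Annihilators.** For $L\subset V$ let $L^\perp\subset V^*$ be the space of linear forms that vanish on $L$, so $\dim L^\perp=\operatorname{codim}L$. For a subspace $W\subset V^*$ we also write $W^\perp\subset V$ for its annihilator. Then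
$$\operatorname{codim}\bigcap_iL_i=\dim\sum_iL_i^\perp. \tag{1}$$
So the task is to bound the dimension of the span of all the annihilators. Codimension is always measured in $V$; an empty projective subspace corresponds to $L=0$ and has codimension $N+1$.

**Vanishing.** We say that $f$ *vanishes on* $L$ if its image in $\mathrm{Sym}(L^*)$ is $0$, in other words if $f$ lies in the ideal $(L^\perp)$. Over an infinite field this is pointwise vanishing. Over a finite field it is stronger: $x^2y+xy^2$ is zero at every point of $\mathbb F_2^2$, but it does not vanish on $\mathbb F_2^2$ in our sense.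

**Definition (slice rank).** The slice rank of $f$ over $\overline k$ is the least $r$ such that $f=l_1f_1+\dots+l_rf_r$ with linear forms $l_i$ over $\overline k$.

Such an expression says that $f\in(W)$ with $W=\langle l_1,\dots,l_r\rangle$, that is, $f$ vanishes on $W^\perp$. So the slice rank is the minimal codimension $r$ of Conjecture B. For example, $x_1\cdots x_d$ has slice rank $1$. The quadratic form $q=\sum_{i\le r}x_iy_i$ in $2r$ variables has slice rank exactly $r$: it lies in $(x_1,\dots,x_r)$, and if $q$ vanishes on $L$, then so does its polar form $\sum_i(x_iy_i'+x_i'y_i)$, which is nondegenerate in every characteristic, so that $\dim L\le r$.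

These two forms show that the bounds $d$ (for $r=1$) and $2r$ (for $d=2$) are attained. For $x_1\cdots x_d$ in $d$ variables, the hyperplanes $x_i=0$ meet in $0$. For $q$, already $\{x=0\}$ and $\{y=0\}$ meet in $0$, which has codimension $2r$.

**Why maximality is required.** Let $f=x$ in $N+1\ge3$ variables and $r=2$. The codimension-$2$ subspaces of $V$ inside $\{x=0\}$ intersect in $0$, which has codimension $N+1$. They are not maximal; the only maximal subspace is $\{x=0\}$.

**Theorem 1 allows several codimensions at once.** Let $f=x(yz+wu)$ and $r=2$. The hyperplane $\{x=0\}$ is in $\mathcal L$. So are $\{y=w=0\}$ and $\{z=u=0\}$: a larger proper subspace on which $f$ vanishes would be a hyperplane other than $\{x=0\}$, hence would give a linear factor of $yz+wu$, which has slice rank $2$. These three meet in $0$, of codimension $5$, while $L_f=\{x=0\}$.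

## Slice rank one, quadrics, and why few variables do not suffice

**Slice rank one.** Here $f$ vanishes on the hyperplane $l=0$ exactly when $l\mid f$. By unique factorization there are at most $d$ such hyperplanes, so $\operatorname{codim}L_f\le d$.

**Degree two.** Let $K$ be algebraically closed. The argument rests on a remark valid in every degree: *if $f\in\mathrm{Sym}(E)$ for a subspace $E\subset V^*$, then every inclusion-maximal $L$ contains $E^\perp$.* Indeed $f(y+w)=f(y)$ for $w\in E^\perp$, so $f$ vanishes on $L+E^\perp$, and maximality gives $E^\perp\subset L$. Now write a quadratic form of slice rank $r$ as $f=\sum_{i\le r}l_im_i$. The $m_i$ are linear too, so $f\in\mathrm{Sym}(E)$ with $E=\langle l_i,m_i\rangle$. Every $L$ of codimension $r$ on which $f$ vanishes satisfies $L^\perp\subset E$, and (1) gives $\operatorname{codim}L_f\le\dim E\le 2r$.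

**Where this stops.** For $d\ge3$ the sensible first attempt is the same: find a space $E$ of bounded dimension with $f\in\mathrm{Sym}(E)$. But the cofactors $f_i$ are no longer linear, and there need be no such $E$. Take $f=x\sum_{i\le n}y_iw_i$ with $n\ge2$. If $f\in\mathrm{Sym}(E)$ and $v=(\xi,\eta,\omega)\in E^\perp$, then the coefficient of $t$ in $f(\,\cdot\,+tv)$ vanishes:
$$\xi\sum_i y_iw_i+x\sum_i(\eta_iw_i+\omega_iy_i)=0,$$
so $v=0$ and $E=V^*$ has dimension $2n+1$. Yet $\sum y_iw_i$ has slice rank $n\ge2$, so it has no linear factor, and $L_f=\{x=0\}$ has codimension $1$. The number of variables that $f$ uses says nothing about $L_f$.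

**Counting subspaces also stops.** For $r=1$ we counted the $L$'s, but already $x_1y_1+x_2y_2$ over an infinite field vanishes on each member of the infinite family $x_1=\lambda y_2,\ x_2=-\lambda y_1$. What one can count is the number of steps in which the span of the $L^\perp$ grows.

## Growing the span of annihilators one subspace at a time

This section replaces $\mathcal L$ by a finite chain and records, for each step, the vectors that the new subspace misses.

**Lemma 1 (chain).** Let $K$ be any field and $\mathcal L$ a nonempty set of proper subspaces of $V$ of codimension $\le r$. There are $L_1,\dots,L_m\in\mathcal L$, $m\ge1$, and nonzero subspaces $K_1,\dots,K_m\subset V$ such that, with $s_i=\dim K_i$,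

1. $K_i\subset L_j$ for $j<i$;
2. $K_i\cap L_i=0$;
3. $1\le s_i\le r$ and $\sum_{i=1}^ms_i=\operatorname{codim}\bigcap_{L\in\mathcal L}L$.

*Proof.* Put $S=\sum_{L\in\mathcal L}L^\perp$. Starting from $S_0=0$, as long as $S_{i-1}\ne S$ choose $L_i\in\mathcal L$ with $L_i^\perp\not\subset S_{i-1}$ and set $S_i=S_{i-1}+L_i^\perp$. Dimensions increase, so this stops with $S_m=S$; and $m\ge1$ because $S\ne0$. Now
$$S_{i-1}^\perp=L_1\cap\dots\cap L_{i-1},\qquad S_i^\perp=S_{i-1}^\perp\cap L_i .$$
Let $K_i$ be a complement of $S_i^\perp$ in $S_{i-1}^\perp$. Its dimension is $s_i=\dim S_i-\dim S_{i-1}$, which is at least $1$ and at most $\dim L_i^\perp\le r$. These numbers add up to $\dim S$, so (1) gives item 3. Item 1 holds because $K_i\subset S_{i-1}^\perp$. For item 2, $K_i\cap L_i\subset S_{i-1}^\perp\cap L_i=S_i^\perp$, and $K_i\cap S_i^\perp=0$. $\blacksquare$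

For $x_1\cdots x_d$ and $L_i=\{x_i=0\}$ one may take $K_i=Ke_i$, with $e_i$ the $i$-th coordinate vector. Since each $s_i\le r$, it is enough for Conjecture B to bound $m$.

## Test forms from Taylor coefficients

Here we attach to each step a form that vanishes on all earlier $L_j$ but not on $L_i$.

**Taylor coefficients.** For vectors $e_1,\dots,e_n\in V$ define $D_\alpha$ by
$$f\Big(y+\sum_lt_le_l\Big)=\sum_\alpha t^\alpha D_\alpha(y). \tag{2}$$
Formally, the left-hand side is the image of $f$ under the ring homomorphism $\mathrm{Sym}(V^*)\to\mathrm{Sym}(V^*)[t_1,\dots,t_n]$ sending a linear form $x$ to $x+\sum_lt_lx(e_l)$. Each $D_\alpha$ is a form of degree $\deg f-|\alpha|$ or zero, and $D_0=f$. We use these coefficients and not partial derivatives, since the latter lose information in positive characteristic.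

**Lemma 2.** Let $K$ be any field. Let $f$ vanish on $L$, and let $e_1,\dots,e_n\in L$. Then every $D_\alpha$ vanishes on $L$.

*Proof.* If $x\in L^\perp$, then $x(e_l)=0$ for all $l$, so the homomorphism sends $x$ to $x$. Since $f\in(L^\perp)$, its image lies in the ideal of $\mathrm{Sym}(V^*)[t]$ generated by $L^\perp$, so each coefficient $D_\alpha$ lies in $(L^\perp)$. $\blacksquare$

Now take the chain of Lemma 1 for maximal subspaces, and pick $0\ne v_i\in K_i$. In $f(y+tv_i)=\sum_at^aD_{i,a}(y)$, Lemma 2 shows that $D_{i,a}$ vanishes on $L_j$ for $j<i$. On the other hand $v_i\notin L_i$, and the restriction of $f$ to $L_i\oplus Kv_i$, with $t$ as the coordinate along $v_i$, is $\sum_at^aD_{i,a}|_{L_i}$. By maximality this is not zero. The term $a=0$ is $f|_{L_i}=0$, so $D_{i,a}|_{L_i}\neq0$ for some $a\ge1$.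

**Example.** Let $f=x_1\cdots x_d$ and $v_i=e_i$. Then $D_{i,1}=\prod_{j\ne i}x_j$, which vanishes on $\{x_j=0\}$ for $j\ne i$ and is nonzero on $\{x_i=0\}$.

**Example.** Let $f=x^2y$, $L_1=\{x=0\}$, $L_2=\{y=0\}$. Along $e_x$ we get $x^2y+2t\,xy+t^2y$. On $L_1$ the coefficient of $t$ is zero, and only $D_{1,2}=y$ survives. Along $e_y$ we get $D_{2,1}=x^2$. So the test forms may have different degrees.

**Equalizing degrees.** Put $\hat V=V\oplus K$ with new coordinate $z$, and $\hat L=L\oplus K$ for $L\subset V$, so that $\operatorname{codim}_{\hat V}\hat L=\operatorname{codim}_VL$. Multiply $D_{i,a}$ by $z^{a-1}$ to get a form $g_i$ of degree $d-1$ on $\hat V$. In the last example, $g_1=zy$ and $g_2=x^2$. Since $\mathrm{Sym}(\hat L^*)=\mathrm{Sym}(L^*)[z]$, vanishing or not on $\hat L_j$ is the same as for $D_{i,a}$ on $L_j$.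

**The obstacle.** We now have a triangular system of forms of degree $d-1$:
$$g_i|_{\hat L_j}=0\ (j<i),\qquad g_i|_{\hat L_i}\neq0.$$
It follows that $g_1,\dots,g_m$ are linearly independent: in a nontrivial relation, restrict to $\hat L_j$ for the least index $j$ that occurs. So $m\le\dim\mathrm{Sym}^{d-1}(\hat V^*)$. This is finite, but it grows with $N$, which is exactly what we may not allow.

Replacing $V$ by a small generic subspace $M$ at the start does not help. The sum of the annihilators of the $M\cap L$ has dimension at most $\dim M$, so nearly all of $S$ is lost. The way out is to build the test forms on the big space first and only then restrict *them*. A generic $M$ of dimension $r+1$ still meets every $\hat L_i$ in a nonzero subspace, because $\operatorname{codim}\hat L_i\le r$, and for generic $M$ that subspace detects $g_i$. So the triangular pattern survives on $M$, where there are few forms of degree $d-1$.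

## Pulling back to a space of dimension $r+s$

We make the last paragraph precise, with spaces $U_i$ of test forms in place of single forms. Instead of a generic subspace we use a generic linear map $\varphi$ from $K^{r+s}$. It need not be injective, and the whole genericity argument becomes the nonvanishing of some polynomials in the matrix entries of $\varphi$.

**Lemma 3 (generic pullback).** Let $K$ be infinite, $E$ a finite-dimensional $K$-vector space, $r,s\ge1$, $e\ge0$. Let $L_1,\dots,L_m\subset E$ ($m\ge1$) be subspaces with $1\le c_i:=\operatorname{codim}L_i\le r$, and let $U_i\subset\mathrm{Sym}^e(E^*)$ be subspaces of dimension $\sigma_i\le s$ such that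

* (T1) every $u\in U_i$ vanishes on $L_j$ for all $j<i$;
* (T2) the restriction $U_i\to\mathrm{Sym}^e(L_i^*)$ is injective.

Then there is a linear map $\varphi:K^{r+s}\to E$ for which
$$U_1\oplus\dots\oplus U_m\to\mathrm{Sym}^e\big((K^{r+s})^*\big),\qquad(u_1,\dots,u_m)\mapsto\sum_iu_i\circ\varphi$$
is injective. Consequently
$$\sum_{i\ge1}\sigma_i\le\binom{r+s+e-1}{e},\qquad \sum_{i\ge2}\sigma_i\le\binom{r+s+e-1}{e}-\binom{s+e-1}{e}. \tag{3}$$

*Proof.* Write $p=r+s$.

**Step 1: points of $L_i$ in the image of $\varphi$, depending polynomially on $\varphi$.** Fix a surjection $\ell_i:E\to K^{c_i}$ with kernel $L_i$. For linear $\varphi:K^p\to E$ write the matrix of $\ell_i\varphi$ as $(A\mid B)$ with $A$ of size $c_i\times c_i$ and $B$ of size $c_i\times(p-c_i)$. For $u\in K^{p-c_i}$ put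
$$x_{i,\varphi}(u)=\big(-\operatorname{adj}(A)Bu,\ \det(A)\,u\big)\in K^p .$$
Since $A\operatorname{adj}(A)=\det(A)I$, we have $\ell_i\varphi(x_{i,\varphi}(u))=-\det(A)Bu+\det(A)Bu=0$. So $\varphi(x_{i,\varphi}(u))\in L_i$, for every $\varphi$.

**Step 2: a polynomial that certifies detection of $U_i$.** We have $p-c_i\ge s\ge\sigma_i$. Let $\epsilon_1,\dots,\epsilon_{\sigma_i}$ be the first standard vectors of $K^{p-c_i}$, let $g_1,\dots,g_{\sigma_i}$ be a basis of $U_i$, and put
$$P_i(\varphi)=\det\Big(g_a\big(\varphi(x_{i,\varphi}(\epsilon_b))\big)\Big)_{a,b\le\sigma_i}.$$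
This is a polynomial in the matrix entries of $\varphi$. If $P_i(\varphi)\ne0$, no nonzero $u\in U_i$ vanishes at all the points $\varphi(x_{i,\varphi}(\epsilon_b))\in L_i$.

**Step 3: $P_i$ is not the zero polynomial.** By (T2), and because $K$ is infinite, no nonzero element of $U_i$ is zero at all points of $L_i$. So the evaluations $U_i\to K$ at points of $L_i$ have zero common kernel, hence span the dual space of $U_i$, and we can choose $q_1,\dots,q_{\sigma_i}\in L_i$ whose evaluations form a basis of it. That is, $\det(g_a(q_b))\ne0$. Choose $w_1,\dots,w_{c_i}\in E$ that $\ell_i$ maps to the standard basis of $K^{c_i}$. Let $\varphi_0$ send the first $c_i$ basis vectors of $K^p$ to $w_1,\dots,w_{c_i}$, the next $\sigma_i$ to $q_1,\dots,q_{\sigma_i}$, and the others to $0$. For $\varphi_0$ we have $A=I$ and $B=0$, so $x_{i,\varphi_0}(\epsilon_b)=(0,\epsilon_b)$ and $\varphi_0(x_{i,\varphi_0}(\epsilon_b))=q_b$. Hence $P_i(\varphi_0)=\det(g_a(q_b))\ne0$.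

**Step 4: injectivity.** The product $P_1\cdots P_m$ is a nonzero polynomial over an infinite field, so there is $\varphi$ with all $P_i(\varphi)\ne0$. Suppose $\sum_iu_i\circ\varphi=0$ with not all $u_i$ zero, and let $j$ be the least index with $u_j\ne0$. Evaluate at the points $x_b=x_{j,\varphi}(\epsilon_b)$. As $\varphi(x_b)\in L_j$, (T1) gives $u_i(\varphi(x_b))=0$ for $i>j$. Hence $u_j(\varphi(x_b))=0$ for all $b\le\sigma_j$, which contradicts $P_j(\varphi)\ne0$.

**Step 5: the two counts.** The first inequality of (3) is $\dim\mathrm{Sym}^e((K^p)^*)=\binom{p+e-1}{e}$. For the second, $\varphi^{-1}(L_1)$ has dimension at least $p-c_1\ge s$; choose $Q\subset\varphi^{-1}(L_1)$ of dimension $s$. For $i\ge2$ and $u\in U_i$ the form $u\circ\varphi$ vanishes on $Q$ by (T1). So $\bigoplus_{i\ge2}U_i$ embeds into the kernel of the restriction $\mathrm{Sym}^e((K^p)^*)\to\mathrm{Sym}^e(Q^*)$. This restriction is surjective, so its kernel has dimension $\binom{p+e-1}{e}-\binom{s+e-1}{e}$. $\blacksquare$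

**Check for $r=s=1$.** For $x_1\cdots x_d$ the test forms $\prod_{j\ne i}x_j$ pull back along a generic map from $K^2$ to $d$ binary forms of degree $d-1$, which are independent in a space of dimension $d$. The count $m\le d$ is sharp.

## One direction per step, over any field

With a single vector $v_i$ at each step we already get Conjecture B, and the argument needs neither an algebraically closed field nor a single form.

**Theorem 2.** Let $K$ be any field and $F$ a nonempty set of nonzero forms on $V$ of degrees in $[1,d]$. Consider all $K$-subspaces $L\subset V$ of codimension $\le r$ (with $r\ge 1$) on which all $f\in F$ vanish and which are inclusion-maximal among $K$-subspaces with this property. Their intersection has codimension $\le r\binom{r+d-1}{r}$.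

*Proof.* If there are no such subspaces, the intersection is $V$ and there is nothing to prove. Otherwise they are proper, since $F$ contains a nonzero form.

**Step 1: test forms.** Take $L_i$, $K_i$ from Lemma 1 and $0\ne v_i\in K_i$, so $v_i\in L_j$ for $j<i$ and $v_i\notin L_i$. By maximality some $f_i\in F$ does not vanish on $L_i+Kv_i$. Expand $f_i(y+tv_i)=\sum_at^aD_{i,a}(y)$. As in the previous section, $f_i$ restricted to $L_i\oplus Kv_i$ is $\sum_at^aD_{i,a}|_{L_i}\ne0$ with zero term at $a=0$, so $D_{i,a}|_{L_i}\neq0$ for some $a=a(i)\ge1$; and $D_{i,a(i)}$ vanishes on $L_j$ for $j<i$ by Lemma 2. Put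
$$g_i=z^{\,d-1-\deg f_i+a(i)}D_{i,a(i)}\in\mathrm{Sym}^{d-1}(\hat V^*).$$
The exponent is $\ge0$ because $\deg f_i\le d$ and $a(i)\ge1$. Then $g_i$ vanishes on $\hat L_j$ for $j<i$ and does not vanish on $\hat L_i$.

**Step 2: counting.** These properties and the codimensions are unchanged when scalars are extended to the infinite field $\overline K$. Apply Lemma 3 over $\overline K$ to $E=\hat V\otimes\overline K$, the subspaces $\hat L_i\otimes\overline K$, $U_i=\overline Kg_i$, $e=d-1$ and $s=1$. The first part of (3) gives $m\le\binom{r+d-1}{d-1}=\binom{r+d-1}{r}$. By Lemma 1 the intersection has codimension $\sum_is_i\le rm\le r\binom{r+d-1}{r}$. $\blacksquare$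

With $K=\overline k$ and $F=\{f\}$ this proves Conjecture B with $c(r,d)=r\binom{r+d-1}{r}$. With $K=k$ it proves the analogue in which all subspaces, and the slice rank, are taken over $k$ itself.

## Several directions per step: proof of Theorem 1

For quadrics Theorem 2 gives $r(r+1)$ and not $2r$. The loss is visible: a step that enlarges the span by $s_i$ dimensions contributes only one test form. Over an algebraically closed field it contributes at least $s_i$.

**Lemma 4.** Let $K$ be algebraically closed, let $L$ be inclusion-maximal among the subspaces on which $f$ vanishes, and let $e_1,\dots,e_n$ ($n\ge1$) be a basis of a subspace $K'$ with $K'\cap L=0$. Then the span $A\subset\mathrm{Sym}(L^*)$ of the restrictions $D_\alpha|_L$, $\alpha\neq0$, of the coefficients in (2) has dimension at least $n$.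

*Proof.* $A$ is spanned by homogeneous elements, so it has a homogeneous basis $c_1,\dots,c_\tau$. Write $D_\alpha|_L=\sum_j\lambda_{\alpha,j}c_j$ for $\alpha\ne0$, where $\lambda_{\alpha,j}=0$ unless $\deg c_j=d-|\alpha|$. Then $h_j(t)=\sum_{\alpha\neq0}\lambda_{\alpha,j}t^\alpha$ is zero or a form of degree $d-\deg c_j\ge1$. As $D_0|_L=f|_L=0$,
$$f\Big(y+\sum_lt_le_l\Big)=\sum_{j=1}^\tau h_j(t)\,c_j(y)\qquad(y\in L).$$
Suppose $\tau<n$. Fewer than $n$ forms of positive degree in $n$ variables over an algebraically closed field have a common zero $t^0\neq0$, by the projective dimension theorem. Put $v=\sum_lt^0_le_l\ne0$. For $y\in L$ and $\mu\in K$ we get $f(y+\mu v)=\sum_j\mu^{d-\deg c_j}h_j(t^0)c_j(y)=0$. So $f$ vanishes on $L+Kv$. Since $K'\cap L=0$, we have $v\notin L$, and this contradicts maximality. $\blacksquare$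

**Example.** Let $f=c_2c_3a_1+c_1c_3a_2+c_1c_2a_3$ and $L=\{c_1=c_2=0\}$. We shall see below that $f$ is irreducible, so it vanishes on no hyperplane and $L$ is maximal. In the directions $e_{c_1},e_{c_2}$, the expansion restricted to $L$ is $t_1t_2\,a_3+t_1\,c_3a_2+t_2\,c_3a_1$. The span $A=\langle a_3,\ c_3a_2,\ c_3a_1\rangle$ has dimension $3\ge2$, and its generators have different degrees.

**Algebraic closure is needed in Lemma 4.** For $f=x^2+y^2$ over $\mathbb R$ the maximal subspace is $L=0$. With $K'=V$ the expansion at $0$ is $t_1^2+t_2^2$, so $A$ consists of constants and has dimension $1<2$.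

*Proof of Theorem 1.* If $\mathcal L=\emptyset$ the intersection is $V$, and there is nothing to prove. Otherwise all $L\in\mathcal L$ are proper because $f\ne0$. Fix $s\in\{1,\dots,r\}$.

**Step 1: the chain.** Take $L_i$, $K_i$, $s_i$ from Lemma 1.

**Step 2: many test forms at each step.** Choose a basis of $K_i$, and let $D_{i,\alpha}$ be the coefficients in (2). Let $T_i\subset\mathrm{Sym}^{d-1}(\hat V^*)$ be the span of the forms $z^{|\alpha|-1}D_{i,\alpha}$, $\alpha\ne0$. Since $K_i\subset L_j$ for $j<i$, Lemma 2 shows that elements of $T_i$ vanish on $\hat L_j$ for $j<i$. The map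
$$\bigoplus_{a=1}^{d}\mathrm{Sym}^{d-a}(L_i^*)\to\mathrm{Sym}^{d-1}(\hat L_i^*),\qquad(c_a)_a\mapsto\sum_az^{a-1}c_a$$
is injective, because the powers of $z$ are distinct. It carries $D_{i,\alpha}|_{L_i}$ to the restriction of $z^{|\alpha|-1}D_{i,\alpha}$. So the restriction of $T_i$ to $\hat L_i$ has the dimension of the space $A$ of Lemma 4 (applied to $L_i$ and $K_i$), which is at least $s_i$.

**Step 3: truncation to at most $s$ forms.** Lemma 3 with parameter $s$ accepts spaces of dimension at most $s$. Put $\sigma_i=\min(s_i,s)$, choose $\sigma_i$ elements of $T_i$ whose restrictions to $\hat L_i$ are linearly independent, and let $U_i$ be their span. Then $\dim U_i=\sigma_i$, and (T1) and (T2) hold for the subspaces $\hat L_i$ of $\hat V$.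

**Step 4: counting.** Lemma 3 with $E=\hat V$, $e=d-1$ gives
$$\sum_{i\ge2}\sigma_i\le\binom{r+s+d-2}{d-1}-\binom{s+d-2}{d-1}.$$
We have $s_i\le\frac rs\sigma_i$: if $s_i\le s$, then $\sigma_i=s_i$ and $r/s\ge1$; if $s_i>s$, then $\frac rs\sigma_i=r\ge s_i$. Also $s_1\le r$. By Lemma 1,
$$\operatorname{codim}\bigcap_{L\in\mathcal L}L=s_1+\sum_{i\ge2}s_i\le r+\frac rs\left[\binom{r+s+d-2}{d-1}-\binom{s+d-2}{d-1}\right].\qquad\blacksquare$$

**Check on quadrics.** For $q=\sum_{i\le r}x_iy_i$, $L_1=\{x=0\}$ and $L_2=\{y=0\}$, we may take $K_1=\{y=0\}$ and $K_2=\{x=0\}$. The coefficients linear in $t$ are $y_1,\dots,y_r$ in the first step and $x_1,\dots,x_r$ in the second. With $s=r$ these $2r$ linear forms pull back to independent linear forms on $K^{2r}$, and there is no loss.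

## Monomial forms with a large span of annihilators

From now on $c(r,d)$ denotes the optimal value in Conjecture B, the maximum of $\operatorname{codim}L_f$ over all forms of degree $d$ and slice rank $r$. It is not determined in general here, but the upper bounds are not far off.

**Theorem 3.** Let $r\ge1$, $d\ge2$, $r\le m\le r+d-2$. Over every field there is a form of degree $d$ with slice rank (over $\overline k$) exactly $r$ for which $\operatorname{codim}L_f= m+(r+d-1-m)\binom m{r-1}$. Hence
$$\binom{r+d-2}{d-1}+r+d-2\;\le\; c(r,d)\;\le\;(r+d-1)\binom{r+d-2}{d-1}. \tag{4}$$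
Moreover $c(r,d)=\Theta_d(r^{d-1})$ for fixed $d$, and $c(r,d)=\Theta_r(d^{r})$ for fixed $r$.

**The form.** Put $a=r+d-1-m$, so $1\le a\le d-1$. Take variables $c_1,\dots,c_m$ and $a_{C,l}$ for $C\subset\{1,\dots,m\}$ with $|C|=r-1$ and $1\le l\le a$. Let
$$f=\sum_{|C|=r-1}\mu_C,\qquad\mu_C=\prod_{j\notin C}c_j\cdot\prod_{l=1}^aa_{C,l},$$
and let $V^*$ be the span of all the variables over $\overline k$. The degree is $(m-r+1)+a=d$, the $\mu_C$ are distinct monomials, and each $a_{C,l}$ divides only $\mu_C$.

**The smallest new case.** For $(r,d,m)=(2,3,3)$ we have $a=1$ and $f=c_2c_3a_1+c_1c_3a_2+c_1c_2a_3$. It is irreducible: it is homogeneous of degree $1$ in the $a_i$, so in any factorization one factor involves only the $c_j$ and divides the three coefficients $c_2c_3,c_1c_3,c_1c_2$, whose greatest common divisor is $1$. So there is no linear factor, and the slice rank is at least $2$. And $f$ lies in each of the six ideals $(c_i,c_j)$ with $i<j$ and $(c_i,a_i)$. The slice rank is $2$, these pairs span all six variables, and $\operatorname{codim}L_f=6$. Together with Theorem 1, $6\le c(2,3)\le9$.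

In general the slice rank is bounded below by a degeneration: from any $W$ with $f\in(W)$ we pass to a space spanned by variables.

**Lemma 5.** Let $f$ be a polynomial over a field $K$ in a finite set $\mathcal X$ of variables, and let $w:\mathcal X\to\mathbb Z$ be an injective weight function for which every monomial of $f$ has total weight $0$. If $f\in(W)$ for a $q$-dimensional space $W$ of linear forms, then $f\in(B)$ for some set $B$ of $q$ variables.

*Proof.* Order the variables by increasing weight, and take the reduced echelon basis of $W$: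
$$l_i=x_i+\sum_{x}b_{i,x}\,x,\qquad i=1,\dots,q,$$
where $x_1,\dots,x_q$ are the pivots and the sum runs over the non-pivot variables $x$ with $w(x)>w(x_i)$. Let $\theta$ be the automorphism $x\mapsto t^{w(x)}x$ of $K[t,t^{-1}][\mathcal X]$. It fixes $f$. From $f=\sum_il_if_i$ we get $f=\sum_i\theta(l_i)\theta(f_i)$, where
$$\theta(l_i)=t^{w(x_i)}\Big(x_i+\sum_xb_{i,x}t^{w(x)-w(x_i)}x\Big).$$
So substituting $x_i\mapsto-\sum_xb_{i,x}t^{w(x)-w(x_i)}x$ for the pivots turns $f$ into $0$. All exponents of $t$ in the substitution are positive, so the result is a polynomial in $t$, and we may set $t=0$: substituting $x_i\mapsto0$ for all pivots turns $f$ into $0$. Hence $f\in(x_1,\dots,x_q)$. $\blacksquare$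

**Example.** Let $f=x_1y_1+x_2y_2$ with weights $1,-1$ for $x_1,y_1$ and $2,-2$ for $x_2,y_2$, and let $W=\langle x_1-\lambda y_2,\ x_2+\lambda y_1\rangle$ with $\lambda\ne0$. The order is $y_2,y_1,x_1,x_2$, and the echelon basis is $y_2-\lambda^{-1}x_1,\ y_1+\lambda^{-1}x_2$. The lemma returns $f\in(y_1,y_2)$.

*Proof of Theorem 3.*

**Step 1: enough subspaces of codimension $r$.** For each $C$ and $l$ we have $f\in(c_j\ (j\in C),\ a_{C,l})$: $a_{C,l}$ divides $\mu_C$, and for $C'\ne C$ there is $j\in C\setminus C'$ (the two sets have the same size), so $c_j\mid\mu_{C'}$. For each $J\subset\{1,\dots,m\}$ with $|J|=r$ we have $f\in(c_j:j\in J)$: no $C$ contains $J$, so some $j\in J\setminus C$ gives $c_j\mid\mu_C$. Both kinds of ideal are generated by $r$ variables. As $m\ge r$, every $c_j$ lies in some $J$, so these $r$-dimensional spaces span $V^*$.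

**Step 2: weights.** To apply Lemma 5, give the variables $c_j$ and $a_{C,l}$ with $l\ge2$ distinct powers of $2$ as weights, and put
$$w(a_{C,1})=-\sum_{j\notin C}w(c_j)-\sum_{l\ge2}w(a_{C,l}).$$
Every $\mu_C$ has weight $0$. The weights $w(a_{C,1})$ are negative, because $\{j\notin C\}$ has $m-r+1\ge1$ elements. They are distinct for distinct $C$, because by uniqueness of binary expansions $w(a_{C,1})$ determines the set $\{j\notin C\}$. So $w$ is injective.

**Step 3: the slice rank is not less than $r$.** Suppose $f\in(W)$ over $\overline k$ with $\dim W=q<r$. By Lemma 5, $f\in(B)$ for a set $B$ of $q$ variables, so every monomial $\mu_C$ is divisible by a variable in $B$. Let $C_0$ be the set of indices $j$ with $c_j\in B$, and $p=|C_0|\le r-1$. Then $B$ contains $q-p\le r-1-p$ variables of type $a$. The monomials $\mu_C$ with $C\supset C_0$ are divisible by no $c_j$ with $j\in C_0$. There are $\binom{m-p}{r-1-p}$ of them, and each variable of type $a$ divides only one monomial. So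
$$\binom{m-p}{r-1-p}\le r-1-p.$$
If $p=r-1$, this reads $1\le0$. If $p<r-1$, then $1\le r-1-p\le m-p-1$ because $m\ge r$, so the left-hand side is at least $m-p>r-1-p$. Both cases are impossible.

**Step 4: the codimension.** By Steps 1 and 3 the slice rank is exactly $r$, and the spaces $L^\perp$ for $L$ of codimension $r$ in $X$ span $V^*$. So $L_f=0$ and $\operatorname{codim}L_f=\dim V^*=m+a\binom m{r-1}$.

**Step 5: the inequalities (4).** Take $m=r+d-2$, $a=1$: the codimension is $r+d-2+\binom{r+d-2}{r-1}$, and $\binom{r+d-2}{r-1}=\binom{r+d-2}{d-1}$. The upper bound is Theorem 1 with $s=1$, because $r\binom{r+d-1}{r}=(r+d-1)\binom{r+d-2}{r-1}$.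

**Step 6: fixed $d$.** By (4), $c(r,d)\ge\binom{r+d-2}{d-1}\ge r^{d-1}/(d-1)!$. Theorem 1 with $s=r$ gives $c(r,d)\le r+\binom{2r+d-2}{d-1}$, which is $O_d(r^{d-1})$ since $d\ge2$.

**Step 7: fixed $r$.** The upper bound $r\binom{r+d-1}{r}$ is $O_r(d^r)$. If $r=1$, both sides of (4) equal $d$, so $c(1,d)=d$. If $r\ge2$, take $m=\lfloor\frac{r-1}rd\rfloor$, which lies in $[r,r+d-2]$ for large $d$. Then $a\sim d/r$ and $\binom m{r-1}\sim\frac{1}{(r-1)!}\big(\frac{r-1}r\big)^{r-1}d^{r-1}$, so
$$c(r,d)\ge(1+o(1))\,\frac1{r!}\Big(\frac{r-1}r\Big)^{r-1}d^{\,r}.\qquad\blacksquare$$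

For $r=2$ the codimension in Theorem 3 is $m+(d+1-m)m=m(d+2-m)$. Its maximum over $2\le m\le d$ is attained at $m=\lfloor(d+2)/2\rfloor$, so $c(2,d)\ge\lfloor(d+2)^2/4\rfloor$. For $d=2$ this is $4=2r$, the exact value, and for $d=3$ it is the $6$ found above.
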